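# Deleting grids of tiny discs: no bounded point derivations, and still no regularity

## 1. The guess "yes", tried on intervals, circles and discs

Take a compact set $X$ in the plane and the algebra of uniform limits on $X$ of rational functions with poles off $X$. Suppose that there is no point of $X$ at which one can differentiate these limits in a bounded way. Must the algebra then have plenty of functions which vanish on a prescribed closed set and not at a prescribed point outside it?

One would first guess: yes. What stops a function from vanishing on a large set without vanishing altogether is analyticity, and analyticity shows itself through derivatives. If there are no derivatives left, the obstruction should be gone. Let us make the terms precise and test this guess.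

Throughout, a *compact plane set* is a non-empty compact subset of $\mathbb C$. The disc $B(a,r)$ is open with closure $\overline B(a,r)$, $\mathbb D=B(0,1)$, $\mathbb T=\partial\mathbb D$, and $\|\cdot\|$ is the supremum norm on $X$. We write $C(X)$ for the algebra of continuous complex functions on $X$, and $R(X)$ for the set of $f\in C(X)$ that are uniform limits on $X$ of rational functions with no poles on $X$. Then $R(X)$ is a uniform algebra on $X$, and its character space may be identified with $X$.

**Definition (regularity).** A uniform algebra $A$ on $X$ is *regular* if for every closed $E\subseteq X$ and every $x\in X\setminus E$ there is $f\in A$ with $f(x)=1$ and $f(E)\subseteq\{0\}$.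

Note that no bound on $\|f\|$ is asked for. This will matter.

**Definition (point derivation).** A *point derivation* on $R(X)$ at $x\in X$ is a linear functional $D:R(X)\to\mathbb C$ with $D(fg)=f(x)D(g)+g(x)D(f)$ for all $f,g\in R(X)$. It is *bounded* if it is continuous for the uniform norm.

The question, taken from J. F. Feinstein, S. Morley, H. Yang, "Abstract Swiss Cheese Space and the Classicalisation of Swiss Cheeses", arXiv:1503.03785 (2015), reads: *if $R(X)$ has no non-zero bounded point derivation at any point of $X$, is $R(X)$ necessarily regular?*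

One formula will be used again and again. Let $D$ be a point derivation at $x$, let $\mathrm{id}(z)=z$ and $d=D(\mathrm{id})$. From $D(1)=D(1\cdot1)=2D(1)$ we get $D(1)=0$. By induction $D(\mathrm{id}^n)=nx^{n-1}d$, so $D(p)=p'(x)d$ for polynomials $p$. If $g=p/q$ with $q$ zero-free on $X$, apply $D$ to $p=gq$: $p'(x)d=g(x)q'(x)d+q(x)D(g)$. Solving for $D(g)$,
$$D(g)=g'(x)\,d\qquad\text{for every rational } g \text{ with poles off } X. \tag{1}$$
So a *bounded* $D$ is determined by the number $d$. To show $D=0$ it suffices to find rational functions with poles off $X$ that stay bounded on $X$ while their derivatives at $x$ tend to infinity.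

**The interval.** Let $X=[0,1]$. By Weierstrass, $R(X)=C(X)$. It is regular: if $E\ne\emptyset$ take $f(t)=\min(1,\operatorname{dist}(t,E)/\operatorname{dist}(x,E))$, and if $E=\emptyset$ take $f=1$. There are no non-zero point derivations at all: if $f(x)=0$, then $f=gh$ with $g=|f|^{1/2}$ and $h=f/|f|^{1/2}$ (put $h=0$ where $f=0$), both continuous and zero at $x$, so $D(f)=0$; and $D(1)=0$. The circle $X=\mathbb T$ behaves the same way, since trigonometric polynomials are rational with a pole only at $0$ and are dense in $C(\mathbb T)$. The guess survives.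

**The closed disc.** Let $X=\overline{\mathbb D}$. Functions in $R(X)$ are holomorphic on $\mathbb D$, so one that vanishes on $[-\frac12,0]$ vanishes identically, and $R(X)$ is not regular. At $0$ there is the bounded point derivation $f\mapsto f'(0)$, so the guess survives. At a point $x\in\mathbb T$ there is no non-zero bounded one: by (1), $|D(z^n)|=n|d|$ while $\|z^n\|=1$, so $|d|\le\|D\|/n$ for all $n$, hence $d=0$. This is the criterion above at work.

**Any set with interior.** If $B(x,t)\subset X$, then $f\mapsto f'(x)$ is a bounded point derivation by Cauchy's estimate $|f'(x)|\le\|f\|/t$, and it is non-zero since it maps $\mathrm{id}$ to $1$. So the hypothesis of the question forces $X$ to have empty interior, while a counterexample must have $R(X)\neq C(X)$, because $C(X)$ is regular. This suggests looking at a disc from which a dense family of small discs has been deleted.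

## 2. Two theorems that refute the guess

The answer to the question is **no**.

**Theorem 1.** There is a compact set $X$ with $[-1,1]\subset X\subset\overline{\mathbb D}$ such that

(a) $R(X)$ has no non-zero bounded point derivations, and

(b) every $f\in R(X)$ vanishing on $[-\frac12,0]$ vanishes on $[0,\frac12]$.

In particular $R(X)$ is not regular.

The last sentence follows from (b): for $E=[-\frac12,0]$ and $x=\frac12$ no $f\in R(X)$ has $f(E)\subseteq\{0\}$ and $f(x)=1$.

For the stronger theorem recall linear measure. For $E\subset\mathbb C$, the *Hausdorff content* $H^1_\infty(E)$ is the infimum of $\sum_i\operatorname{diam}U_i$ over countable covers $(U_i)$ of $E$. The *linear Hausdorff measure* $H^1(E)$ is the limit, as $\tau\to0$, of the same infimum over covers with all $\operatorname{diam}U_i\le\tau$. Both are countably subadditive, and $H^1$ is arc length on circles and segments. They have the same null sets: clearly $H^1_\infty\le H^1$, and if $H^1_\infty(E)=0$, then for each $\tau>0$ there is a cover with $\sum\operatorname{diam}U_i<\tau$, in which every diameter is below $\tau$, so $H^1(E)=0$.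 They can differ greatly otherwise. Take $n^2$ distinct circles about $0$ with radii between $\frac1{2n}$ and $\frac1n$: their union has $H^1\ge n^2\cdot\frac{\pi}{n}=\pi n$, but it lies in $\overline B(0,\frac1n)$ and so has content at most $\frac2n$.

**Theorem 2.** Let $\varepsilon>0$. There is a set $X$, obtained from $\overline{\mathbb D}$ by deleting open discs with pairwise disjoint closures contained in $\mathbb D$ and with sum of radii $<\varepsilon$, such that $R(X)$ has no non-zero bounded point derivations and every non-zero $f\in R(X)$ has a zero set of zero linear measure. Thus, for closed $E\subset X$ with $H^1(E)>0$, only $f=0$ in $R(X)$ vanishes on $E$. This is sharp: a closed subset $E$ of $\mathbb T$ is a set of uniqueness for $R(X)$ (only $f=0$ vanishes on it) if and only if $H^1(E)>0$.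

## 3. Rapidly shrinking discs leave derivations behind

Here is the sensible first attempt. Delete from $\overline{\mathbb D}$ discs $B(a_n,r_n)$, with pairwise disjoint closures in $\mathbb D$ and dense union, one after the other, each radius extremely small compared with everything before. One hopes that the Cauchy formula survives with tiny errors and still gives uniqueness statements, while the density of the holes destroys the derivatives.

The second hope fails, and we can see exactly where. Suppose $x\in X\cap\mathbb D$ satisfies $|x-a_n|\ge2r_n$ for all $n$ and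
$$\sum_n\frac{r_n}{|x-a_n|^2}<\infty. \tag{2}$$
Let $f$ be rational with poles off $X$. Its poles in $\overline{\mathbb D}$ lie in finitely many deleted discs, say those with $n\le N$. Cauchy's formula for $f'$ on $\overline{\mathbb D}$ minus these $N$ discs, whose boundary lies in $X$, gives
$$|f'(x)|\le\|f\|\Big(\frac1{(1-|x|)^2}+\sum_{n\le N}\frac{r_n}{(|x-a_n|-r_n)^2}\Big)\le\|f\|\Big(\frac1{(1-|x|)^2}+4\sum_n\frac{r_n}{|x-a_n|^2}\Big).$$
So $f\mapsto f'(x)$ extends by continuity to a non-zero bounded point derivation at $x$.

When does (2) hold? For each $n$, since $|x-a_n|<2$ on $\mathbb D$,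
$$\int_{\mathbb D\setminus B(a_n,2r_n)}\frac{r_n}{|x-a_n|^2}\,dA(x)\le2\pi r_n\int_{2r_n}^2\frac{dt}t=2\pi r_n\log\frac1{r_n}.$$
If $\sum r_n\log(1/r_n)<\infty$, then (2) holds at almost every $x\in\mathbb D\setminus\bigcup_nB(a_n,2r_n)$. If also $\sum r_n<\frac12$, this set has positive area, since $\sum4\pi r_n^2\le4\pi(\sum r_n)^2<\pi$. So with rapidly shrinking radii bounded point derivations always remain.

The lesson is quantitative. Uniqueness through Cauchy's formula wants $\sum r_n/|x-a_n|$ to be *small*; killing derivations wants $\sum r_n/|x-a_n|^2$ to be *infinite*; and between the two there is only the room of a logarithm, $\sum r_n$ against $\sum r_n\log(1/r_n)$.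

## 4. One grid: total radius $c$, derivative cost $c\log(1/\delta)$

Place discs of radius $r=c\delta^2$ at the points of a square grid of spacing $\delta$. Each cell has area $\delta^2$, so comparing sums with integrals suggests
$$\sum_a\frac r{|x-a|}\approx c\int\frac{dA(w)}{|w-x|}\approx c,\qquad \sum_a\frac r{|x-a|^2}\approx c\int_{|w-x|>\delta}\frac{dA(w)}{|w-x|^2}\approx c\log\frac1\delta$$
up to constants. With $c=(\log(1/\delta))^{-1/2}$ the first is of size $c$ and the second of size $1/c$. As $\delta\to0$, a *single* grid costs the Cauchy formula almost nothing and makes the second sum as large as we please. (These are heuristics; exact versions come in Sections 5 and 7.)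

A single grid still does not give uniqueness. Suppose $\|f\|\le1$ and $f=0$ on $[-\frac12,0]$. On $[-\frac12,\frac12]$ the function $f$ will be within $O(c)$ of its Cauchy integral over $\mathbb T$, a holomorphic function which is therefore $O(c)$ on $[-\frac12,0]$ and hence small on $[0,\frac12]$. The outcome is $|f(\frac12)|\le\theta\|f\|$ for some small $\theta$. This does not contradict regularity, which allows $\|f\|$ to be huge. We need $\theta\to0$, so we must use grids at infinitely many scales and compare $f$ with functions $f_j$ holomorphic off the first $j$ grids. But as $j$ grows the domain of $f_j$ gets riddled with holes, and smallness on $[-\frac12,0]$ transfers to $[0,\frac12]$ with worse and worse constants.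

The way out is the order of choices. Once the first $j$ grids are fixed, the transfer of smallness on their complement has *some* modulus, however bad. The error $|f-f_j|$ is controlled by $c_{j+1}$, which we choose *afterwards*. Making $c_{j+1}$ tiny does not harm the killing of derivations; it helps, because the killing strength is $1/c_{j+1}$.

## 5. Grids at sparse scales: the set $X$

**Step 1: the inductive choice.** The purpose is to fix the holes, leaving one parameter $\varepsilon_j$ open, which the two theorems will fill differently.

Let $X_0=\overline{\mathbb D}$ and $0<c_0\le\frac1{40}$. Suppose $X_j$ is $\overline{\mathbb D}$ minus finitely many open discs whose closures are pairwise disjoint, contained in $\mathbb D$, and disjoint from $\mathbb R$. Let $s_j>0$ be the minimum of $2^{-j-1}$ and half the minimal distance between distinct boundary circles of $X_j$ (so $s_0=\frac12$). Choose $\delta=\delta_{j+1}\in(0,\frac1{16})$ and put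
$$c=c_{j+1}=(\log(1/\delta))^{-1/2},\qquad r=r_{j+1}=c\,\delta^2,\qquad \Lambda=\{\delta(p+i(q+\tfrac12)):p,q\in\mathbb Z\},$$
$$A_{j+1}=\{a\in\Lambda:B(a,\delta/2)\subset X_j\},\qquad X_{j+1}=X_j\setminus\bigcup_{a\in A_{j+1}}B(a,r). \tag{3}$$
We take $\delta_{j+1}$ so small, depending on $X_j$, that

* (P1) $c_{j+1}\le c_j/4$;
* (P2) $\delta_{j+1}\le(s_j/6)^2$;
* (P3) $160\sqrt{c_{j+1}}\le\varepsilon_j$, where $\varepsilon_j\in(0,1)$ is a number depending only on data of stages $\le j$.

This is possible because $c_{j+1}\to0$ as $\delta_{j+1}\to0$.

The induction continues. Since $\log16>1$ we have $c<1$, and so $r<\delta^2<\delta/16$. The discs $B(a,\delta/2)$, $a\in A_{j+1}$, are pairwise disjoint (their centers are at least $\delta$ apart), open, and contained in $X_j$, hence in $\operatorname{int}X_j$. So the closed discs $\overline B(a,r)\subset B(a,\delta/2)$ are pairwise disjoint and lie in $\operatorname{int}X_j$, which is $\mathbb D$ minus the earlier closed discs. They miss $\mathbb R$ because $|\operatorname{Im}a|\ge\delta/2>r$; this is why the grid was shifted by $\frac i2\delta$.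

Put $X=\bigcap_jX_j$. Call a deleted disc with center in $A_l$ a disc of *level* $l$. All deleted discs have pairwise disjoint closures in $\mathbb D\setminus\mathbb R$. We record:

* $[-1,1]\subset X$, and $(-1,1)\subset\operatorname{int}X_j$ for all $j$.
* $\partial X_j$ consists of $\mathbb T$ and the circles of levels $\le j$, and $\partial X_j\subset X$.
* $\operatorname{int}X_j$ is connected. Join two of its points by a segment. Enlarge the finitely many closed deleted discs slightly, so that they stay disjoint, stay in $\mathbb D$ and avoid the two points; then replace each piece of the segment inside an enlarged disc by an arc of that disc's boundary.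
* $\#A_l\le4/\delta_l^2$, because the disjoint discs $B(a,\delta_l/2)$ lie in $\overline{\mathbb D}$, so $\#A_l\cdot\pi\delta_l^2/4\le\pi$.
* By (P1), $\sum_{l>j}c_l\le\frac43c_{j+1}\le2c_{j+1}$ and $\sum_{l>j}\sqrt{c_l}\le2\sqrt{c_{j+1}}$.

**Step 2: sums over one grid.** The purpose is to bound $S_l(z)=\sum_{a\in A_l}r_l/|z-a|$ for $z\in\overline{\mathbb D}$.

*Far terms.* Let $|z-a|\ge\delta_l$, and let $Q_a$ be the square of side $\delta_l$ centered at $a$. For $w\in Q_a$ we have $|z-w|\le|z-a|+\delta_l/\sqrt2\le2|z-a|$, that is, $\frac1{|z-a|}\le\frac2{|z-w|}$. Averaging over $Q_a$,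
$$\frac1{|z-a|}\le\frac2{\delta_l^2}\int_{Q_a}\frac{dA(w)}{|z-w|}.$$
The $Q_a$ have disjoint interiors and lie in $B(0,2)\subset B(z,3)$, and $\int_{B(z,3)}dA(w)/|z-w|=6\pi$. So the far terms contribute at most $r_l\cdot\frac2{\delta_l^2}\cdot6\pi=12\pi c_l<38c_l$.

*Near terms.* If $|z-a|<\delta_l$, then $\operatorname{Re}a$ and $\operatorname{Im}a$ lie in open intervals of length $2\delta_l$ and take values in progressions of step $\delta_l$, so each takes at most two values. There are at most $4$ near terms.

Hence:

* (S1) If $z\in X_l$, then $|z-a|\ge r_l$ for all $a\in A_l$, and $S_l(z)\le4+38c_l\le42$.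
* (S2) If $|z-a|\ge\delta_l/2$ for all $a\in A_l$, each near term is at most $2r_l/\delta_l=2c_l\delta_l$, so $S_l(z)\le38c_l+8c_l\delta_l\le39c_l$. This applies to $z\in[-1,1]$, since $|\operatorname{Im}a|\ge\delta_l/2$. It also applies to $z\in\partial X_i$ with $i<l$: then $z\in\partial X_{l-1}$, and $B(a,\delta_l/2)\subset\operatorname{int}X_{l-1}$.

## 6. Comparing $f$ with Cauchy integrals over the first $j$ grids

Let $\ell_j$ be the length of $\partial X_j$. For $f\in C(X)$ and $z\in\operatorname{int}X_j$ put
$$f_j(z)=\frac1{2\pi i}\int_{\partial X_j}\frac{f(w)}{w-z}\,dw,\qquad |f_j(z)|\le\frac{\ell_j\|f\|}{2\pi\operatorname{dist}(z,\partial X_j)}, \tag{4}$$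
where $\partial X_j$ is positively oriented with respect to $X_j$. This makes sense because $\partial X_j\subset X$, and $f_j$ is holomorphic on $\operatorname{int}X_j$.

**Lemma 1.** Let $f\in R(X)$, and let $z\in X\cap\operatorname{int}X_j$ satisfy $|z-a|\ge2r_l$ for all $a\in A_l$ and all $l>j$. Then $|f(z)-f_j(z)|\le2\|f\|\sum_{l>j}S_l(z)$. In particular $|f-f_j|\le156\,c_{j+1}\|f\|$ on $(-1,1)$.

*Proof.* Both sides of the inequality depend continuously on $f$ in the uniform norm (if the sum is infinite there is nothing to prove), so let $f$ be rational with poles off $X$. Its finitely many poles in $\overline{\mathbb D}$ lie in deleted discs, of levels $\le J$ say, and we may take $J>j$. So $f$ is holomorphic near $X_J$. Moreover $z\in\operatorname{int}X_J$, as $z\in\operatorname{int}X_j$ and $|z-a|\ge2r_l>r_l$ for the later centers. Cauchy's formula on $X_J$, with the small circles now traversed counterclockwise, gives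
$$f(z)=f_j(z)-\sum_{j<l\le J}\ \sum_{a\in A_l}\frac1{2\pi i}\int_{\partial B(a,r_l)}\frac{f(w)}{w-z}\,dw. \tag{5}$$
Each summand is at most $\|f\|\,r_l/(|z-a|-r_l)\le2\|f\|\,r_l/|z-a|$ in modulus. Summation gives the first claim. On $(-1,1)$ we have $|z-a|\ge\delta_l/2\ge2r_l$, so (S2) bounds the difference by $78\|f\|\sum_{l>j}c_l\le156\,c_{j+1}\|f\|$. $\square$

## 7. Every bounded point derivation vanishes

This section uses only (P1) and (P2). By (1) we need, for each $x\in X$, functions bounded on $X$ with huge derivative at $x$. The natural candidate is a sum of poles at the centers of one grid, with phases chosen so that the contributions to the derivative at $x$ add up. For this we need many centers around $x$ at every scale between $\delta_{j+1}$ and $s_j$, even if $x$ lies on a boundary circle.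

**Lemma 2 (room next to $x$).** If $x\in X_j$ and $0<s\le s_j$, there is $y$ with $|y-x|=s/2$ and $B(y,s/2)\subset X_j\cap B(x,s)$.

*Proof.* Let $B=B(x,s)$. Any $y$ with $|y-x|=s/2$ has $B(y,s/2)\subset B$, so only $B(y,s/2)\subset X_j$ is at stake. The disc $B$ cannot meet two distinct boundary circles of $X_j$, since their distance would be less than $2s\le2s_j$. As $x\in X_j$ and $B$ is connected, if $B$ meets a deleted disc $D'$ of level $\le j$, then it meets $\partial D'$; and if $B\not\subset\mathbb D$, then it meets $\mathbb T$. There are three cases.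

*$B$ meets no boundary circle.* Then $B\subset X_j$; take $y=x+s/2$.

*$B$ meets only $\partial D'$, with $D'=B(a,\rho)$ deleted.* Then $B\setminus D'\subset X_j$. Put $u=(x-a)/|x-a|$, possible since $x\notin D'$. For $w\in D'$ we have $\operatorname{Re}((w-a)\bar u)<\rho\le|x-a|=\operatorname{Re}((x-a)\bar u)$, so $D'\subset\{w:\operatorname{Re}((w-x)\bar u)<0\}$. With $y=x+\frac s2u$ the disc $B(y,s/2)$ lies in $\{w:\operatorname{Re}((w-x)\bar u)>0\}$, so it misses $D'$.

*$B$ meets only $\mathbb T$.* Then $B\cap\mathbb D\subset X_j$ and $|x|>1-s\ge\frac12\ge\frac s2$. Take $y=x-\frac s2\frac x{|x|}$. Then $|y|=|x|-\frac s2\le1-\frac s2$, so $B(y,s/2)\subset\mathbb D$. $\square$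

**Lemma 3.** For $x\in X$ and $j\ge0$: $\displaystyle\sum_{a\in A_{j+1}}\frac{r_{j+1}}{|x-a|^2}\ge\frac1{100\,c_{j+1}}$.

*Proof.* Write $\delta,c,r$ for $\delta_{j+1},c_{j+1},r_{j+1}$.

*One scale.* Let $s=s_j4^{-m}$ with an integer $m\ge0$ and $s\ge6\delta$. Take $y$ from Lemma 2. The half-open axis-parallel square of side $s/3$ centered at $y$ has half-diagonal $s/(3\sqrt2)<s/4$, so it lies in $B(y,s/4)$. A half-open interval of length $s/3$ contains at least $\lfloor s/(3\delta)\rfloor$ terms of a progression of step $\delta$, and $\lfloor t\rfloor\ge t/2$ for $t\ge1$; here $t=s/(3\delta)\ge2$. So the square contains at least $s^2/(36\delta^2)$ points $a\in\Lambda$. For each of them $B(a,\delta/2)\subset B(y,s/2)\subset X_j$, because $\delta/2\le s/12<s/4$; hence $a\in A_{j+1}$. Also $\frac s4<|a-x|<\frac{3s}4$, so $r/|x-a|^2\ge r/s^2$. Together these points contribute at least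
$$\frac{s^2}{36\delta^2}\cdot\frac r{s^2}=\frac c{36}.$$

*All scales.* For different $m$ the annuli $\frac s4<|w-x|<\frac{3s}4$ are disjoint, since the next one has outer radius $\frac{3s}{16}<\frac s4$. So the contributions add. The number of $m\ge0$ with $s_j4^{-m}\ge6\delta$ is at least $\log_4\frac{s_j}{6\delta}$. By (P2), $s_j/6\ge\sqrt\delta$, so this number is at least $\frac12\log_4\frac1\delta=\frac{\log(1/\delta)}{4\log2}=\frac{c^{-2}}{4\log2}$. The sum is at least
$$\frac c{36}\cdot\frac{c^{-2}}{4\log2}=\frac1{(144\log2)\,c}\ge\frac1{100c},$$
since $144\log2<99.9$. $\square$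

**Proof of Theorem 1(a).** Let $D$ be a bounded point derivation at $x\in X$ and $d=D(\mathrm{id})$. For $j\ge0$ put
$$g(z)=\sum_{a\in A_{j+1}}\frac{r_{j+1}u_a}{z-a},\qquad u_a=\frac{(x-a)^2}{|x-a|^2},\quad |u_a|=1.$$
This is rational with poles at centers of deleted discs, so off $X$. Since $X\subset X_{j+1}$, (S1) gives $\|g\|\le42$. The phases were chosen so that
$$g'(x)=-\sum_{a\in A_{j+1}}\frac{r_{j+1}u_a}{(x-a)^2}=-\sum_{a\in A_{j+1}}\frac{r_{j+1}}{|x-a|^2},\qquad |g'(x)|\ge\frac1{100\,c_{j+1}},$$
by Lemma 3. By (1), $|d|\,|g'(x)|=|D(g)|\le42\|D\|$, so $|d|\le4200\,c_{j+1}\|D\|$. By (P1) the right side tends to $0$ as $j\to\infty$, hence $d=0$. By (1), $D=0$ on the rational functions with poles off $X$, and by density and continuity $D=0$. $\square$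

## 8. Zero on $[-\frac12,0]$ forces zero on $[0,\frac12]$

**Step 1: the choice of $\varepsilon_j$ for Theorem 1.** The purpose is to quantify, on the fixed domain $\operatorname{int}X_j$, how smallness passes from $[-\frac12,0]$ to $[0,\frac12]$. Let $\mathcal F_j$ be the set of holomorphic $h$ on $\operatorname{int}X_j$ with $|h(z)|\le\ell_j/(2\pi\operatorname{dist}(z,\partial X_j))$. We claim that there is $\varepsilon_j\in(0,1)$ such that
$$h\in\mathcal F_j,\quad |h|\le\varepsilon_j\text{ on }[-\tfrac12,0]\quad\Longrightarrow\quad |h|\le2^{-j}\text{ on }[0,\tfrac12].$$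
Otherwise there are $h_n\in\mathcal F_j$ with $|h_n|\le\frac1n$ on $[-\frac12,0]$ and $\sup_{[0,1/2]}|h_n|>2^{-j}$. The family $\mathcal F_j$ is locally bounded, so by Montel's theorem a subsequence converges locally uniformly on $\operatorname{int}X_j\supset[-\frac12,\frac12]$ to a holomorphic $h$. Then $h=0$ on $[-\frac12,0]$, and since $\operatorname{int}X_j$ is connected, $h\equiv0$. But $\sup_{[0,1/2]}|h|\ge2^{-j}$, a contradiction. The number $\varepsilon_j$ depends only on $X_j$, so (P3) may be imposed when $\delta_{j+1}$ is chosen.

**Step 2: letting $j\to\infty$.** Let $f\in R(X)$ vanish on $[-\frac12,0]$; we may scale so that $\|f\|\le1$. By (4), $f_j\in\mathcal F_j$. By Lemma 1 and (P3), and since $c_{j+1}<1$, on $[-\frac12,0]$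
$$|f_j|=|f_j-f|\le156\,c_{j+1}\le160\sqrt{c_{j+1}}\le\varepsilon_j.$$
Hence $|f_j|\le2^{-j}$ on $[0,\frac12]$, and by Lemma 1 again $|f|\le2^{-j}+156\,c_{j+1}$ there, for every $j$. Letting $j\to\infty$, $f=0$ on $[0,\frac12]$. This proves (b), and Theorem 1 is proved. $\blacksquare$

## 9. Points close to the holes, and an intermediate radius

For Theorem 2 the interval $[-\frac12,0]$ is replaced by an arbitrary zero set $F$ of positive linear measure. Three things in Section 8 used the interval.

1. Points of $[-1,1]$ stay at distance $\ge\delta_l/2$ from all centers of level $l$, so (S2) applies. A general $z\in X$ may be next to a hole, where we only know $S_l(z)\le42$, and Lemma 1 gives no smallness.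
2. The interval was known when $\varepsilon_j$ was chosen. The set $F$ is not, so the transfer of smallness must be uniform over all sets of a given size.
3. The interval $[-\frac12,\frac12]$ lies in $\operatorname{int}X_j$ for every $j$. The set $F$ may be carried by boundary circles.

This section treats the first point and prepares the third. From now on let $c_0\le\min(\frac1{40},\frac\varepsilon8)$, with $\varepsilon_j$ still to be chosen. The deleted discs have sum of radii at most
$$\sum_{l\ge1}\frac4{\delta_l^2}\,c_l\delta_l^2=4\sum_{l\ge1}c_l\le\frac43c_0<\varepsilon,$$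
because $c_l\le4^{-l}c_0$. Section 7 applies unchanged, so $R(X)$ has no non-zero bounded point derivations. By (P1), $c_1\le\frac1{160}$, and $\log(1/\delta_{l+1})=c_{l+1}^{-2}\ge16c_l^{-2}=16\log(1/\delta_l)$ gives $\delta_{l+1}\le\delta_l^{16}$ for $l\ge1$.

**Step 1: cutting out neighborhoods of the holes.** We want a radius $\rho_l$ such that the discs of radius $2\rho_l$ about the level-$l$ centers have small total size, of order $\rho_l/\delta_l^2$, while the ratio $r_l/\rho_l$, which governs the near terms of $S_l$, is small as well. The product of the two quantities is $r_l/\delta_l^2=c_l$, so we balance them at $\sqrt{c_l}$: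
$$\rho_l=\sqrt{c_l}\,\delta_l^2,\qquad r_l=\sqrt{c_l}\,\rho_l\le\rho_l\le\delta_l/16,\qquad W_k=\bigcup_{l>k}\ \bigcup_{a\in A_l}B(a,2\rho_l).$$
Then $W_k$ is open, decreasing in $k$, and
$$H^1_\infty(W_k)\le\sum_{l>k}\frac4{\delta_l^2}\,4\rho_l=16\sum_{l>k}\sqrt{c_l}\le32\sqrt{c_{k+1}},\qquad \operatorname{area}(W_k)\le\sum_{l>k}\frac4{\delta_l^2}\,4\pi\rho_l^2=16\pi\sum_{l>k}c_l\delta_l^2. \tag{6}$$
Both bounds tend to $0$ as $k\to\infty$.

**Step 2: approximation off $W_k$.** *(A1) Let $f\in R(X)$. If $j\ge k$ and $z\in(X\setminus W_k)\cap\operatorname{int}X_j$, then $|f(z)-f_j(z)|\le160\sqrt{c_{j+1}}\,\|f\|$.* Indeed, for $l>j$ and $a\in A_l$ we have $|z-a|\ge2\rho_l\ge2r_l$. The far terms of $S_l(z)$ sum to at most $38c_l$, and each of the at most four near terms is at most $r_l/(2\rho_l)=\frac12\sqrt{c_l}$. So $S_l(z)\le38c_l+2\sqrt{c_l}\le40\sqrt{c_l}$, and Lemma 1 gives $|f(z)-f_j(z)|\le80\|f\|\sum_{l>j}\sqrt{c_l}\le160\sqrt{c_{j+1}}\,\|f\|$.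

**Step 3: approximation on the boundary circles.** Let $A(X_j)$ be the algebra of functions continuous on $X_j$ and holomorphic in $\operatorname{int}X_j$. *(A2) For $f\in R(X)$, $f_j$ extends to an element of $A(X_j)$ with $|f_j-f|\le156\,c_{j+1}\|f\|$ on $\partial X_j$ and $|f_j|\le2\|f\|$ on $X_j$.*

Let first $f$ be rational with poles off $X$, and take $J$ as in the proof of Lemma 1. Formula (5) holds for all $z\in\operatorname{int}X_J$, and it says there that
$$f_j(z)=f(z)+\sum_{j<l\le J}\ \sum_{a\in A_l}\frac1{2\pi i}\int_{\partial B(a,r_l)}\frac{f(w)}{w-z}\,dw.$$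
The right side is holomorphic in a neighborhood of $\partial X_j$: $f$ is holomorphic near $X_J\supset\partial X_j$, and the finitely many circles of levels $j+1,\dots,J$ have positive distance from $\partial X_j$. Points of $\operatorname{int}X_j$ close to $\partial X_j$ lie in $\operatorname{int}X_J$, so $f_j$ extends continuously to $X_j$ by this formula. For $z\in\partial X_j$ and $l>j$ we have $|z-a|\ge\delta_l/2\ge2r_l$, so each integral term is at most $2\|f\|r_l/|z-a|$, and (S2) gives
$$|f_j(z)-f(z)|\le2\|f\|\sum_{l>j}39c_l\le156\,c_{j+1}\|f\|\le\|f\|,$$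
the last because $c_{j+1}\le c_1\le\frac1{160}$. So $|f_j|\le2\|f\|$ on $\partial X_j$, and on $X_j$ by the maximum principle.

For general $f\in R(X)$ take rational $g_n\to f$ uniformly on $X$. By linearity, $|(g_n)_j-(g_m)_j|\le2\|g_n-g_m\|$ on $X_j$, so $(g_n)_j$ converges uniformly on $X_j$ to an element of $A(X_j)$. On $\operatorname{int}X_j$ the limit is $f_j$, by (4) applied to $g_n-f$. The two estimates pass to the limit.

## 10. Smallness on an unknown set of positive length

**Step 1: a compact core of $X_j$.** Given $X_j$, choose $\eta_j>0$ with $\eta_j\le2^{-j}$, with $\eta_j\le\rho_l$ for $1\le l\le j$, and such that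
$$L_j=\{z\in X_j:\operatorname{dist}(z,\partial X_j)\ge\eta_j\}\ne\emptyset,\qquad\operatorname{area}(X_j\setminus L_j)\le2^{-j}.$$
This is possible: as $\eta_j\downarrow0$, the sets $X_j\setminus L_j$ decrease to $\partial X_j$, which has area $0$. The set $L_j$ is a compact subset of $\operatorname{int}X_j$.

**Step 2: recalling harmonic measure.** The domain $\operatorname{int}X_j$ is bounded by finitely many disjoint circles. It is a standard fact (see Garnett–Marshall, *Harmonic Measure*, Ch. II) that its harmonic measure at $z$ has the form $d\omega_z=P(z,\zeta)\,|d\zeta|$ with $P$ continuous and strictly positive on $\operatorname{int}X_j\times\partial X_j$. For $X_0=\overline{\mathbb D}$ this is the Poisson kernel $P(z,\zeta)=\frac{1-|z|^2}{2\pi|\zeta-z|^2}$. If $u$ is continuous on $X_j$ and subharmonic in $\operatorname{int}X_j$, then $u(z)\le\int u\,d\omega_z$.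

**Step 3: the uniform lemma.** This replaces Step 1 of Section 8.

**Lemma 4.** Let $\kappa\in(0,1)$. There is $\varepsilon\in(0,1)$, depending on $X_j,\eta_j,\kappa$, such that the following holds. If $h\in A(X_j)$, $|h|\le2$, and $|h|\le\varepsilon$ on a compact set $S$ with either

(α) $S\subset L_j$ and $H^1_\infty(S)\ge\kappa$, or

(β) $S\subset\partial X_j$ and $H^1(S)\ge\kappa$,

then $|h|\le\kappa$ on $L_j$.

Why content, and not $H^1$, in (α)? The sets of Section 2 made of $n^2$ concentric circles, moved to an interior point $z_0$ of $L_j$, have $H^1\ge\pi n$, and $h(z)=z-z_0$ satisfies $|h|\le\frac1n$ on them and $|h|\le2$ on $X_j$. But $h$ does not depend on $n$ and is not identically zero, so $|h|\le\kappa$ on $L_j$ fails for small $\kappa$. Large $H^1$ can hide in a tiny disc; large content cannot.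

*Proof.* We find one $\varepsilon$ for each case and take the smaller.

*(α)* If there is no such $\varepsilon$, there are $h_n,S_n$ as in (α) with $|h_n|\le\frac1n$ on $S_n$, and $z_n\in L_j$ with $|h_n(z_n)|>\kappa$. After passing to subsequences, $h_n\to h$ locally uniformly on $\operatorname{int}X_j$ by Montel's theorem, and $S_n\to S\subset L_j$ in the Hausdorff metric, because the non-empty compact subsets of the compact set $L_j$ form a compact space in that metric. Every $z\in S$ is a limit of points $w_n\in S_n$, and $h(z)=\lim h_n(w_n)=0$. So $h=0$ on $S$.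

Next, $H^1_\infty(S)\ge\kappa$. Let $\tau>0$, and cover $S$ by sets $U_i$, $i\ge1$, with $\sum\operatorname{diam}U_i<H^1_\infty(S)+\tau$. Replace each non-empty $U_i$ by its open $2^{-i}\tau$-neighborhood; this increases the sum of diameters by at most $2\tau$. The union is an open set containing the compact set $S$, hence containing a neighborhood $\{\operatorname{dist}(\cdot,S)<t\}$ with some $t>0$, hence containing $S_n$ for large $n$. So $\kappa\le H^1_\infty(S_n)\le H^1_\infty(S)+3\tau$, and $\tau$ was arbitrary.

A finite set has content $0$, so $S$ is an infinite compact subset of the connected open set $\operatorname{int}X_j$. The zeros of $h$ accumulate there, and $h\equiv0$. Then $h_n\to0$ uniformly on the compact set $L_j$, contradicting $|h_n(z_n)|>\kappa$.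

*(β)* Let $p=\min_{L_j\times\partial X_j}P>0$. Suppose $|h|\le\varepsilon$ on $S\subset\partial X_j$, where $\varepsilon\in(0,1)$. The function $u=\log\max(|h|,\varepsilon)$ is continuous on $X_j$ and subharmonic inside. On $S$ it equals $\log\varepsilon$, and everywhere it is at most $\log2$. For $z\in L_j$ we have $\omega_z(S)\ge pH^1(S)\ge p\kappa$, so
$$\log|h(z)|\le u(z)\le\int u\,d\omega_z\le\log2+p\kappa\log\varepsilon.$$
This is at most $\log\kappa$ as soon as $\varepsilon$ is small enough, depending only on $p$ and $\kappa$. $\square$

**Step 4: the choice of $\varepsilon_j$ for Theorem 2.** Let $\varepsilon_j$ be the number given by Lemma 4 with $\kappa=2^{-j}$ (with $\kappa=\frac12$ for $j=0$), and impose (P3) with it. It depends only on $X_j$ and $\eta_j$, which are data of stages $\le j$.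

## 11. Zero sets of positive length

Let $f\in R(X)$ and $F=f^{-1}(0)$ with $H^1(F)>0$. We may scale so that $\|f\|\le1$. We must show $f=0$.

**Step 1: $|f_j|\le2^{-j}$ on $L_j$ for all large $j$.** This is the transfer of smallness. By (A2), $f_j\in A(X_j)$ and $|f_j|\le2$, so Lemma 4 applies to $f_j$ once we have a suitable $S$.

*Case 1: $H^1(F\cap\partial X_k)>0$ for some $k$.* Put $S=F\cap\partial X_k$, a compact subset of $\partial X_j$ for all $j\ge k$. By (A2) and (P3), $|f_j|=|f_j-f|\le156\,c_{j+1}\le\varepsilon_j$ on $S$. As soon as $j\geq1$ and $H^1(S)\ge2^{-j}$, part (β) gives the claim.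

*Case 2: $H^1(F\cap\partial X_k)=0$ for all $k$.* Then $G=F\setminus\bigcup_k\partial X_k$ has $H^1(G)>0$, so $H^1_\infty(G)>0$. By (6) choose $k$ with $H^1_\infty(W_k)<H^1_\infty(G)$; by subadditivity $H^1_\infty(G\setminus W_k)>0$. Since $G$ misses the closed set $\partial X_k$, the set $G\setminus W_k$ is the union over $m\ge1$ of its subsets $\{z:\operatorname{dist}(z,\partial X_k)\ge\frac1m\}$. By countable subadditivity one of these has positive content, and therefore so does the set
$$S=\{z\in F\setminus W_k:\operatorname{dist}(z,\partial X_k)\ge\tfrac1m\},$$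
which is compact because $F$ is compact and $W_k$ is open.

Let $j\ge k$ be so large that $\eta_j\le\frac1m$. We check that $S\subset L_j$. Let $z\in S$; then $z\in X\subset X_j$. Its distance from $\partial X_k$ is at least $\frac1m\ge\eta_j$. Its distance from a circle $\partial B(a,r_l)$ of level $l$ with $k<l\le j$ is at least $2\rho_l-r_l\ge\rho_l\ge\eta_j$, because $z\notin W_k$. These are all the circles of $\partial X_j$. So $S\subset L_j\subset\operatorname{int}X_j$. By (A1) and (P3), $|f_j|=|f_j-f|\le160\sqrt{c_{j+1}}\le\varepsilon_j$ on $S$. As soon as also $j\ge1$ and $H^1_\infty(S)\ge2^{-j}$, part (α) gives the claim.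

**Step 2: $f=0$ almost everywhere on $X$.** By (6), $\operatorname{area}(\bigcap_kW_k)=0$. Since $X\setminus L_j\subset X_j\setminus L_j$ and $\sum_j\operatorname{area}(X_j\setminus L_j)<\infty$, the Borel–Cantelli lemma shows that almost every $z\in X$ lies in $L_j$ for all large $j$. So for almost every $z\in X$ there is $k$ with $z\notin W_k$, and for all large $j\ge k$ we have $z\in L_j\subset\operatorname{int}X_j$. By Step 1 and (A1),
$$|f(z)|\le|f_j(z)|+|f(z)-f_j(z)|\le2^{-j}+160\sqrt{c_{j+1}}\to0 .$$

**Step 3: from almost everywhere to everywhere.** We show that every non-empty relatively open subset of $X$ has positive area; then $f=0$ on $X$ by continuity. Let $x\in X$. By Lemma 2 with $s=s_j$, the set $X_j\cap B(x,s_j)$ contains a disc of area $\pi s_j^2/4$. The area deleted at levels $>j$ is at most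
$$\sum_{l>j}\frac4{\delta_l^2}\,\pi r_l^2=4\pi\sum_{l>j}c_l^2\delta_l^2\le4\pi\sum_{l>j}\delta_l^2\le8\pi\delta_{j+1}^2\le\frac{8\pi s_j^4}{1296}<\frac{\pi s_j^2}4.$$
Here $\sum_{l>j}\delta_l^2\le2\delta_{j+1}^2$ follows from $\delta_{l+1}\le\delta_l^{16}$ and $\delta_l<\frac1{16}$, the next inequality is (P2), and the last uses $s_j\le\frac12$. So $\operatorname{area}(X\cap B(x,s_j))>0$ for every $j$, and $s_j\to0$.

Hence $f=0$: every non-zero $f\in R(X)$ has a zero set of zero linear measure. If $E\subset X$ is closed with $H^1(E)>0$ and $f=0$ on $E$, then $f^{-1}(0)\supset E$ has positive linear measure, so $f=0$.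

## 12. Sharpness on the circle, and how badly regularity fails

**Sharpness.** Let $E\subset\mathbb T$ be closed. If $H^1(E)>0$, then $E$ is a set of uniqueness by Section 11. Suppose $H^1(E)=0$. Fatou's theorem (Hoffman, *Banach Spaces of Analytic Functions*, Ch. 6) gives a function $g$ in the disc algebra whose zero set in $\overline{\mathbb D}$ is exactly $E$; for $E=\emptyset$ take $g=1$. As an element of the disc algebra $g$ is a uniform limit of polynomials on $\overline{\mathbb D}$, so $g|_X\in R(X)$. It vanishes on $E$ and is not the zero function, since for instance $0\in X\setminus E$. So $E$ is not a set of uniqueness, and Theorem 2 is proved. $\blacksquare$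

Two consequences hold for the $X$ of Theorem 2. First, $R(X)$ is an integral domain: if $fg=0$ with $f,g\ne0$, then $X=f^{-1}(0)\cup g^{-1}(0)$ would have $H^1(X)=0$, but $X\supset[-1,1]$ and $H^1([-1,1])=2$. Second, for every closed $E\subset X$ with $H^1(E)>0$ and every $x\in X\setminus E$, no $f\in R(X)$ satisfies $f(E)\subseteq\{0\}$ and $f(x)=1$, although $R(X)$ has no non-zero bounded point derivation anywhere.
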